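# Counting $\beta$-expansions and the density of the Bernoulli convolution

## Counting words for $\beta=\sqrt2$ and for the golden ratio

Take $\beta=\sqrt2$. Which numbers can be written as $\sum_{k\ge1}x_k\beta^{-k}$ with digits $x_k\in\{0,1\}$? The largest is $b=\frac1{\beta-1}=1+\sqrt2$, and we shall see in a moment that every $x\in[0,b]$ can be so written. Usually there are many ways. Let us count, for $x=1.2$, how many words of length $n$ can be the beginning of such an expansion.

A word $x_1\dots x_n$ can be continued exactly when the remainder $x-\sum_{k\le n}x_k\beta^{-k}$ lies in $\beta^{-n}[0,b]$. For $n=2m$, separate even and odd places. The even places contribute $\sum_{j\le m}x_{2j}2^{-j}=A/2^m$, and the odd places contribute $\sum_{j\le m}x_{2j-1}\sqrt2\,2^{-j}=\sqrt2\,B/2^m$. Here each pair $(A,B)$ of integers in $\{0,\dots,2^m-1\}$ comes from exactly one word. So the number $\mathcal N_{2m}$ of continuable words is the number of such pairs with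
$$2^mx-A-\sqrt2\,B\in[0,1+\sqrt2].$$

For $n=2$ the four values of $2.4-A-\sqrt2B$ are $2.4,\ 1.4,\ 0.98\ldots,\ -0.01\ldots$, so $\mathcal N_2=3$. For $n=4$ we need $4.8-\sqrt2B-2.414\ldots\le A\le 4.8-\sqrt2 B$ with $A,B\in\{0,1,2,3\}$. For $B=0,1,2,3$ this gives $A\in\{3\}$, $\{1,2,3\}$, $\{0,1\}$, $\{0\}$, so $\mathcal N_4=7$. For $n=6$, the values $B=0,\dots,7$ give $0,2,2,3,2,2,2,0$ choices of $A$, so $\mathcal N_6=13$.

There are $2^n$ words, and we asked for those whose value lies in $[x-b\beta^{-n},x]$, an interval of length $b\beta^{-n}$. The natural normalization is the proportion of words divided by this length: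
$$f_n(x)=\frac{2^{-n}\mathcal N_n}{b\beta^{-n}}=(\beta-1)\Big(\frac\beta2\Big)^n\mathcal N_n .$$
For $n=0,2,4,6$ it equals $0.414,\ 0.621,\ 0.725,\ 0.673$ to three places. Does it converge?

For even $n$ and any fixed $x\in(1,\sqrt2)$ we can decide this. Put $t_B=2^mx-\sqrt2B$. The interval $[t_B-b,t_B]$ has length $2+(\sqrt2-1)$. It contains $3$ integers if the fractional part satisfies $\{t_B\}\le\sqrt2-1$, and $2$ integers otherwise. If $b\le t_B\le2^m-1$, all these integers lie in $\{0,\dots,2^m-1\}$. Such $B$ satisfy $B\le(2^mx-b)/\sqrt2<2^m-1$ and $B\ge(2^m(x-1)+1)/\sqrt2>0$, so they are all allowed. They form a block of $L=2^m/\sqrt2+O(1)$ consecutive integers. The other $B$ that contribute anything have $t_B\in[0,b)\cup(2^m-1,2^m-1+b]$, and they number $O(1)$. Along the block, $\{t_B\}$ is an orbit segment of the rotation by the irrational $-\sqrt2$. By Weyl equidistribution, which is uniform in the starting point, the fraction of the block with $\{t_B\}\le\sqrt2-1$ tends to $\sqrt2-1$. Hence $\mathcal N_{2m}=L(1+\sqrt2)+o(L)$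 and
$$f_{2m}(x)=(\sqrt2-1)2^{-m}\mathcal N_{2m}\longrightarrow(\sqrt2-1)\frac{1+\sqrt2}{\sqrt2}=\frac1{\sqrt2}.$$

This limit has a meaning. Choose all digits by fair coin flips. Then the even places produce $U$, the odd places produce $\sqrt2\,V$, with $U,V$ independent and uniform on $[0,1]$. The random number $U+\sqrt2V$ has a trapezoidal density $h$, continuous on $\mathbb R$, with $h=1/\sqrt2$ on $[1,\sqrt2]$. So our scaled count converged to the density of the random series.

Now take $\beta=\frac{1+\sqrt5}2$, so that $\beta^2=\beta+1$ and $b=\frac1{\beta-1}=\beta$, and take $x=1$. Choosing a digit $0$ replaces the rescaled remainder $y$ by $\beta y$, choosing $1$ replaces it by $\beta y-1$, and the result must stay in $[0,\beta]$. From $1$ we reach $\beta$ or $\beta-1=1/\beta$. From $\beta$ only the digit $1$ is allowed, and it leads back to $\beta$. From $1/\beta$ we reach $1$ or $0$. From $0$ only the digit $0$ is allowed, and it leads back to $0$. With $p_n,q_n$ the number of allowed words of length $n$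 starting from $1$ and from $1/\beta$, this says $p_{n}=1+q_{n-1}$ and $q_n=p_{n-1}+1$, with $p_0=q_0=1$. So $\mathcal N_n=p_n=n+1$, and $f_n(1)=(\beta-1)(\beta/2)^n(n+1)\to0$. We shall check later that for this $\beta$ the random series has no density; its law is singular.

So we ask, for general $\beta\in(1,2)$ and almost every $x$: does the scaled count converge to the density of the random series when there is one, and to $0$ when the law is singular?

## Expansions, Bernoulli convolutions, and the theorem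

Fix $\beta\in(1,2)$ and put $b=\frac1{\beta-1}$, $I_\beta=[0,b]$, so $|I_\beta|=b$.

**Definition.** A $\beta$-expansion of $x\in I_\beta$ is a sequence $(x_k)\in\{0,1\}^{\mathbb N}$ with $x=\sum_{k\ge1}x_k\beta^{-k}$. The set $\mathcal E^n_\beta(x)$ consists of the words $(x_1,\dots,x_n)$ that are the beginning of some $\beta$-expansion of $x$, and $\mathcal N_n(x;\beta)=|\mathcal E_\beta^n(x)|$.

Let $T_0(x)=\beta x$ and $T_1(x)=\beta x-1$. Every $y\in I_\beta$ has an expansion. Indeed $T_0$ maps $[0,b/\beta]$ into $I_\beta$, and $T_1$ maps $[1/\beta,b]$ into $I_\beta$ since $\beta b-1=b$. These two intervals cover $I_\beta$ because $b\ge1$. So we can choose digits one after another keeping the rescaled remainder $\beta^n(y-\sum_{k\le n}y_k\beta^{-k})$ in $I_\beta$, and the unscaled remainder is then at most $b\beta^{-n}\to0$. Applying this to the remainder, we get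
$$(x_1,\dots,x_n)\in\mathcal E_\beta^n(x)\iff\beta^n\Big(x-\sum_{k=1}^nx_k\beta^{-k}\Big)\in I_\beta.\tag{1}$$

**Definition.** Let $X_1,X_2,\dots$ be i.i.d., equal to $0$ or $1$ with probability $\frac12$ each, and put $Y_n=\sum_{k=1}^nX_k\beta^{-k}$ and $Y=\sum_{k\ge1}X_k\beta^{-k}\in[0,b]$. The Bernoulli convolution $\nu=\nu_\beta$ is the law of $Y$. Let $F(x)=\nu((-\infty,x])$.

For $\beta=\sqrt2$ it is the law of $U+\sqrt2V$ above. We use as known that $\nu_\beta$ is either singular or absolutely continuous with respect to Lebesgue measure.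

**Definition.** Let $m_{\beta,0}$ be normalized Lebesgue measure on $I_\beta$, let $m_{\beta,n+1}=\frac12(m_{\beta,n}\circ T_0+m_{\beta,n}\circ T_1)$, and let $f_n$ be the density of $m_{\beta,n}$.

These are the same $f_n$ as before. Extend $f_n$ and $\mathcal N_n$ by $0$ outside $I_\beta$. The recursion for measures says $f_{n+1}(x)=\frac\beta2\big(f_n(\beta x)+f_n(\beta x-1)\big)$. For the counts, $(x_1,\dots,x_{n+1})\in\mathcal E_\beta^{n+1}(x)$ iff $(x_2,\dots,x_{n+1})\in\mathcal E^n_\beta(T_{x_1}x)$, where points outside $I_\beta$ have no words, so $\mathcal N_{n+1}(x)=\mathcal N_n(\beta x)+\mathcal N_n(\beta x-1)$. If $x\notin I_\beta$, then $\beta x,\beta x-1\notin I_\beta$, so nothing appears outside. Since $f_0=\beta-1$ and $\mathcal N_0=1$ on $I_\beta$, induction gives $f_n=(\beta-1)(\beta/2)^n\mathcal N_n$. By (1), for $x\in I_\beta$,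
$$f_n(x)=(\beta-1)\,\beta^n\,P\big(\beta^n(x-Y_n)\in I_\beta\big).\tag{2}$$
In other words, $m_{\beta,n}$ is the law of $Y_n+\beta^{-n}U$ with $U$ uniform on $I_\beta$ and independent of $Y_n$, whereas $\nu$ is the law of $Y_n+\beta^{-n}Y'$ with $Y'$ a copy of $Y$ independent of $Y_n$. In particular $m_{\beta,n}$ is a probability measure on $I_\beta$, and $m_{\beta,n}\to\nu_\beta$ weak$^*$. Pointwise convergence of the densities is a different matter. It was posed as a conjecture, and the problem is taken from Tom Kempton, "Counting Beta Expansions and the Absolute Continuity of Bernoulli Convolutions", arXiv:1203.5698 (2012). The conjecture is true for every $\beta\in(1,2)$.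

**Theorem.** Let $\beta\in(1,2)$.

1. If $\nu_\beta$ is singular, then $f_n(x)\to0$ for Lebesgue-a.e. $x\in I_\beta$.
2. If $\nu_\beta$ is absolutely continuous with density $h$, then $f_n(x)\to h(x)$ for Lebesgue-a.e. $x\in I_\beta$.

In case 2, moreover: (a) $f_n(x)\to F'(x)$ at every $x\in I_\beta$ at which $F$ is differentiable; (b) $f_n\to h$ in $L^1$; (c) if $h$ is continuous on $\mathbb R$, then $f_n\to h$ uniformly on $I_\beta$.

We shall use these textbook facts.

- Lebesgue differentiation: if $\nu$ is singular, then $\nu([x-r,x+r])/2r\to0$ as $r\to0$ for a.e. $x$; if $\nu$ has density $h$, then $F'=h$ a.e.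
- Riemann–Lebesgue: if $\nu$ is absolutely continuous, its Fourier transform tends to $0$ at infinity.
- Vague compactness: measures $\tau_j$ on $\mathbb R$ converge vaguely to $\tau$ if $\int g\,d\tau_j\to\int g\,d\tau$ for all $g\in C_c(\mathbb R)$; if $\sup_j\tau_j(K)<\infty$ for each compact $K$, some subsequence converges vaguely.
- A distribution on an open interval that is supported in one point $\xi_0$ is a finite linear combination of derivatives of the point mass at $\xi_0$.
- For $a_k\in[0,1]$, $\prod a_k>0$ iff all $a_k>0$ and $\sum(1-a_k)<\infty$.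

## Two measures seen through a window of size $\beta^{-n}$

We compare $Y_n$ and $Y$ near $x$, after magnification by $\beta^n$.

**Definition.** For $x\in\mathbb R$, $n\ge0$ and Borel $B\subset\mathbb R$ put
$$\tau_{n,x}(B)=\beta^nP\big(\beta^n(x-Y_n)\in B\big),\qquad\sigma_{n,x}(B)=\beta^nP\big(\beta^n(x-Y)\in B\big)=\beta^n\nu(x-\beta^{-n}B).$$

For $\beta=\sqrt2$ and $n=2m$, the measure $\tau_{n,x}$ puts mass $2^{-m}$ at each of the $4^m$ points $2^mx-A-\sqrt2B$. The measure $\sigma_{n,x}$ has density $z\mapsto h(x-2^{-m}z)$, which is nearly the constant $h(x)$ on bounded sets.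

By (2), $f_n(x)=(\beta-1)\tau_{n,x}(I_\beta)$ for $x\in I_\beta$. Thus we want to know $\tau_{n,x}$, while differentiability of $F$ tells us about $\sigma_{n,x}$. Four relations connect them.

First, $Y$ has the law of $Y_n+\beta^{-n}Y'$ with $Y'$ an independent copy of $Y$, so $\sigma_{n,x}=\tau_{n,x}*\tilde\nu$, where $\tilde\nu$ is the law of $-Y'$. Explicitly,
$$\int g\,d\sigma_{n,x}=\iint g(z-y)\,d\nu(y)\,d\tau_{n,x}(z).\tag{3}$$
Since $0\le Y'\le b$, a point $z\in[u,v]$ is moved by $-Y'$ into $[u-b,v]$, and so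
$$\tau_{n,x}([u,v])\le\sigma_{n,x}([u-b,v]).\tag{4}$$
Second, directly from the definition, for $0\le k\le n$,
$$\sigma_{n-k,x}(B)=\beta^{-k}\sigma_{n,x}(\beta^kB).\tag{5}$$
Third, $\beta^{n+k}(x-Y_{n+k})=\beta^k\cdot\beta^n(x-Y_n)-\sum_{i=1}^kX_{n+i}\beta^{k-i}$. The last sum is independent of $Y_n$ and has the law of $W_k=\sum_{i=0}^{k-1}\beta^iX_{i+1}$. Hence for bounded Borel $g$ of compact support
$$\int g\,d\tau_{n+k,x}=\beta^k\int E\,g(\beta^kz-W_k)\,d\tau_{n,x}(z).\tag{6}$$
Fourth, suppose $F'(x)=c$. Then $F(x+s)=F(x)+cs+o(s)$ as $s\to0$. The same holds for the left limits $F((x+s)^-)$: at $s=0$ because $F$ is continuous at $x$, and for $s\ne0$ by the squeeze $F(x+s-s^2)\le F((x+s)^-)\le F(x+s)$. The $\nu$-measure of $x-\beta^{-n}J$, for a bounded interval $J$ with endpoints $u\le v$, is a difference of values or left limits of $F$ at $x-\beta^{-n}u$ and $x-\beta^{-n}v$. So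
$$F'(x)=c\quad\Longrightarrow\quad\sigma_{n,x}(J)\to c|J|\ \text{ for every bounded interval }J.\tag{7}$$

## A bound by averages of $\nu$, and the singular case

The first thing to try is to bound $f_n(x)$ by an average of $\nu$ near $x$, using (4). With $B_n(x)=[x-b\beta^{-n},x+b\beta^{-n}]$,
$$f_n(x)=(\beta-1)\tau_{n,x}([0,b])\le(\beta-1)\sigma_{n,x}([-b,b])=(\beta-1)\beta^n\nu(B_n(x))=2\,\frac{\nu(B_n(x))}{|B_n(x)|},\tag{8}$$
the last equality because $|B_n(x)|=2b\beta^{-n}$ and $b(\beta-1)=1$.

**Proof of part 1.** If $\nu$ is singular, the right side of (8) tends to $0$ for a.e. $x$ by Lebesgue differentiation. $\square$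

In the absolutely continuous case (8) gives $\limsup f_n(x)\le2h(x)$ almost everywhere, which is off by a factor $2$. The analogous lower bound is worse. A point known to lie in $[u,v-b]$ after being moved by $-Y'$ came from $[u,v]$, so $\tau_{n,x}([u,v])\ge\sigma_{n,x}([u,v-b])$. For $[u,v]=[0,b]$ this is only $\tau_{n,x}([0,b])\ge\sigma_{n,x}(\{0\})$. The trouble is that the window $I_\beta$ has exactly the size of the smearing by $Y'$.

## Deconvolution and the zeros of $\hat\nu$

We should therefore use the full identity $\sigma_{n,x}=\tau_{n,x}*\tilde\nu$. When $F'(x)=c$, the left side converges to $c\,\mathrm{Leb}$. A limit $\tau$ of the $\tau_{n,x}$ satisfies $\tau*\tilde\nu=c\,\mathrm{Leb}$, and we would like to conclude $\tau=c\,\mathrm{Leb}$.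

Write $\Phi(t)=Ee^{itX_1}=\frac{1+e^{it}}2$, so $|\Phi(t)|=|\cos(t/2)|$. Then $\hat\nu(\xi)=Ee^{i\xi Y}=\prod_{k\ge1}\Phi(\xi\beta^{-k})$, and with
$$Q_k(\xi)=\prod_{j=0}^{k-1}\Phi(\beta^j\xi)=Ee^{i\xi W_k}\qquad\text{we have}\qquad\hat\nu(\beta^k\xi)=Q_k(\xi)\,\hat\nu(\xi).\tag{9}$$
Since $|\Phi|\le1$, $|Q_k(\xi)|$ is non-increasing in $k$, so $\lim_k|Q_k(\xi)|$ exists.

Deconvolution stops at the zeros of $\hat\nu$, and these always exist: $\Phi(\pi)=0$, so $\hat\nu(\pi\beta)=0$. Consider the positive measure $d\rho=(1+\cos(\pi\beta z))\,dz$. For $g\in C_c(\mathbb R)$,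
$$\iint g(z-y)\,d\nu(y)\,d\rho(z)=\int g(w)\Big(1+\int\cos(\pi\beta(w+y))\,d\nu(y)\Big)dw=\int g(w)\,dw,$$
because the inner integral is $\operatorname{Re}\big(e^{i\pi\beta w}\hat\nu(\pi\beta)\big)=0$. So $\rho*\tilde\nu=\mathrm{Leb}$ although $\rho\ne\mathrm{Leb}$. The window sees the difference: since $\beta b=b+1$, we get $\rho(I_\beta)=b+\frac{\sin(\pi(b+1))}{\pi\beta}=b-\frac{\sin(\pi b)}{\pi\beta}$, which differs from $b$ whenever $b\notin\mathbb Z$, for instance when $\beta=\sqrt2$. The convolution identity at one level $n$ cannot exclude oscillation of $\tau_{n,x}$ at frequencies where $\hat\nu$ vanishes.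

What it cannot exclude, the relation (6) between different levels can. Feed a pure wave $e^{i\omega z}\,dz$ at level $n$ into the right side of (6). Substituting $w=\beta^kz-W_k$,
$$\beta^kE\int g(\beta^kz-W_k)e^{i\omega z}\,dz=E\int g(w)e^{i\omega\beta^{-k}(w+W_k)}\,dw=Q_k(\omega\beta^{-k})\int g(w)e^{i\omega\beta^{-k}w}\,dw.$$
So a wave of frequency $\beta^k\xi$ at one level becomes, $k$ levels later, a wave of frequency $\xi$ with amplitude multiplied by $Q_k(\xi)$. The amplitudes at all levels obey a common bound, because the measures are positive and have bounded mass per unit length. Hence the amplitude at $\xi$ is at most a constant times $|Q_k(\xi)|$ for every $k$, and it must be $0$ if $Q_k(\xi)\to0$. This is needed only at the zeros of $\hat\nu$, and that is the condition we impose.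

**Condition (N).** There is no $\xi\ne0$ with $\hat\nu(\xi)=0$ and $\lim_k|Q_k(\xi)|>0$.

For $\beta=\sqrt2$ we can check it by hand. The factors of $|Q_{2m}(\xi)|$ with even $j$ multiply to $\prod_{i<m}|\cos(2^i\xi/2)|$. If $\sin(\xi/2)\ne0$, this equals $\big|\frac{\sin(2^m\xi/2)}{2^m\sin(\xi/2)}\big|\to0$. The factors with odd $j$ give the same with $\sqrt2\,\xi$ in place of $\xi$. So $\lim_k|Q_k(\xi)|>0$ forces $\xi\in2\pi\mathbb Z$ and $\sqrt2\,\xi\in2\pi\mathbb Z$, that is, $\xi=0$.

## Frequencies die under (N)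

**Proposition 1.** Assume (N). Let $n_j\to\infty$, $x_j\in\mathbb R$, $c\ge0$ be such that $\sigma_{n_j,x_j}(J)\to c|J|$ for every bounded interval $J$. Then $\tau_{n_j,x_j}\to c\,\mathrm{Leb}$ vaguely. In particular $\tau_{n_j,x_j}(I_\beta)\to c\,|I_\beta|$.

The last sentence follows from the vague convergence because $c\,\mathrm{Leb}$ does not charge the endpoints of $I_\beta$. For the vague convergence it is enough that every subsequence has a further subsequence along which $\tau_{n_j,x_j}\to c\,\mathrm{Leb}$. So we start from an arbitrary subsequence, still written $n_j,x_j$.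

**Step 1: limits at all levels.** We want limit measures not only at level $n_j$ but at all levels $n_j-k$ simultaneously, with uniform mass bounds, and with (3) and (6) surviving in the limit.

By (5), $\sigma_{n_j-k,x_j}(J)=\beta^{-k}\sigma_{n_j,x_j}(\beta^kJ)\to c|J|$ for each fixed $k\ge0$ and each bounded interval $J$. By (4), $\limsup_j\tau_{n_j-k,x_j}(J)\le c(|J|+b)$ for every compact interval $J$. By vague compactness and a diagonal extraction we may pass to a subsequence along which $\tau_{n_j-k,x_j}\to\tau^{(k)}$ vaguely for every $k\ge0$. For a bounded open interval $U$, $\tau^{(k)}(U)\le\liminf_j\tau_{n_j-k,x_j}(U)\le c(|U|+b)$. An interval of length $1$ lies in an open interval of length $2$, so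
$$\tau^{(k)}(J)\le M:=c(2+b)\quad\text{for every interval }J\text{ of length }1\text{ and every }k\ge0.\tag{10}$$
The constant $M$ does not depend on $k$.

Next, $\int g\,d\sigma_{n_j-k,x_j}\to c\int g$ for $g\in C_c(\mathbb R)$. Given $\varepsilon>0$ and a bounded interval $J$ containing the support of $g$, take a step function $s$ on $J$ with $|g-s|\le\varepsilon$ on $J$ and $s=0$ off $J$. The convergence holds for $s$, and the error in replacing $g$ by $s$ is at most $\varepsilon\,\sigma_{n_j-k,x_j}(J)+\varepsilon c|J|$, whose limit is $2\varepsilon c|J|$. Also, for $g\in C_c(\mathbb R)$, the functions $z\mapsto\int g(z-y)\,d\nu(y)$ and $z\mapsto Eg(\beta^kz-W_k)$ are in $C_c(\mathbb R)$, as $Y$ and $W_k$ are bounded. So (3) at level $n_j-k$, and (6) from level $n_j-k$ to level $n_j$, pass to the limit: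
$$\iint g(z-y)\,d\nu(y)\,d\tau^{(k)}(z)=c\int g,\tag{11}$$
$$\int g\,d\tau^{(0)}=\beta^k\int Eg(\beta^kz-W_k)\,d\tau^{(k)}(z).\tag{12}$$

Both hold for every Schwartz function $g$ too. Let $\chi\in C_c(\mathbb R)$ with $0\le\chi\le1$ and $\chi=1$ on $[-1,1]$, and apply (11) and (12) to $g_m=g\,\chi(\cdot/m)$, treating real and imaginary parts separately. We have $|g_m(z)|\le|g(z)|\le C(1+z^2)^{-1}$. As $Y\in[0,b]$ and $W_k$ is bounded, there are constants $C'$ and $C_k'$, not depending on $m$, with
$$|g_m(z-y)|\le C'(1+z^2)^{-1}\ (y\in[0,b]),\qquad|g_m(\beta^kz-W_k)|\le C'_k(1+z^2)^{-1}.$$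
By (10), $\int(1+z^2)^{-1}d\tau^{(k)}(z)<\infty$ for every $k$. Dominated convergence as $m\to\infty$ gives (11) and (12) for $g$.

**Step 2: translation to frequencies.** Now we rewrite (11) and (12) as statements about the Fourier transform of $\tau^{(k)}$, and read off where it lives.

For $\varphi\in C_c^\infty(\mathbb R)$ put $\hat\varphi(z)=\int\varphi(\xi)e^{-i\xi z}\,d\xi$, a Schwartz function, and $\hat\tau^{(k)}(\varphi)=\int\hat\varphi\,d\tau^{(k)}$. By (10), $\big|\int g\,d\tau^{(k)}\big|\le\sup_z(1+z^2)|g(z)|\cdot\int(1+z^2)^{-1}d\tau^{(k)}(z)$. So $\hat\tau^{(k)}$ is a tempered distribution.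

The function $\hat\nu$ extends to an entire function, because $Y$ is bounded, and $\hat\nu(0)=1$. So $\hat\nu$ is smooth on $\mathbb R$, and $Z=\{\xi\in\mathbb R:\hat\nu(\xi)=0\}$ is closed and discrete with $0\notin Z$. Since $\int\hat\varphi(z-y)\,d\nu(y)=\int\varphi(\xi)\hat\nu(\xi)e^{-i\xi z}\,d\xi$, (11) with $g=\hat\varphi$ and Fourier inversion give
$$\hat\tau^{(k)}(\varphi\hat\nu)=c\int\hat\varphi=2\pi c\,\varphi(0).\tag{13}$$
If $\operatorname{supp}\varphi$ does not meet $Z$, then $\varphi/\hat\nu\in C_c^\infty$. Applying (13) to it, and using $\hat\nu(0)=1$,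
$$\hat\tau^{(k)}(\varphi)=2\pi c\,\varphi(0)\qquad\text{if }\varphi\in C_c^\infty,\ \operatorname{supp}\varphi\cap Z=\emptyset.\tag{14}$$
For (12), substitute $\zeta=\beta^k\xi$ in the definition of $\hat\varphi$ to get $\beta^k\hat\varphi(\beta^kz-w)=\int\varphi(\zeta\beta^{-k})e^{i\zeta\beta^{-k}w}e^{-i\zeta z}\,d\zeta$. Putting $w=W_k$ and taking expectations, (12) becomes
$$\hat\tau^{(0)}(\varphi)=\hat\tau^{(k)}(\varphi_k),\qquad\varphi_k(\zeta)=\varphi(\zeta\beta^{-k})\,Q_k(\zeta\beta^{-k}).\tag{15}$$

**Step 3: at a zero of $\hat\nu$ there is at most a point mass, of bounded size.** By (14), apart from the expected mass at $0$, $\hat\tau^{(k)}$ is supported in $Z$. We now exclude derivatives of point masses, and bound the coefficients uniformly in $k$. The claim is this: there is an absolute constant $C$ such that for all $k\ge0$ and $\xi_0\in Z$ there is $a\in\mathbb C$ with $|a|\le CM$ and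
$$\hat\tau^{(k)}(\varphi)=2\pi a\,\varphi(\xi_0)\quad\text{whenever }\varphi\in C_c^\infty,\ \operatorname{supp}\varphi\cap(Z\cup\{0\})\subset\{\xi_0\}.\tag{16}$$

Choose an open interval $V\ni\xi_0$ with $\overline V\cap(Z\cup\{0\})=\{\xi_0\}$. If $\psi\in C_c^\infty(V)$ and $\xi_0\notin\operatorname{supp}\psi$, then (14) gives $\hat\tau^{(k)}(\psi)=2\pi c\,\psi(0)=0$. So on $V$ the distribution $\hat\tau^{(k)}$ is supported in $\{\xi_0\}$, and there are $N$ and $b_0,\dots,b_N\in\mathbb C$ with $\hat\tau^{(k)}(\psi)=\sum_{m=0}^Nb_m\psi^{(m)}(\xi_0)$ for $\psi\in C_c^\infty(V)$.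

Let $\theta\in C_c^\infty(-1,1)$ and $\theta_T(\xi)=\theta(T(\xi-\xi_0))$ with $T\ge1$ so large that $\theta_T\in C_c^\infty(V)$. Then $|\hat\theta_T(z)|=T^{-1}|\hat\theta(z/T)|$. Choose $A_\theta$ with $|\hat\theta(s)|\le A_\theta(1+s^2)^{-1}$. By (10),
$$\Big|\sum_{m=0}^Nb_mT^m\theta^{(m)}(0)\Big|=|\hat\tau^{(k)}(\theta_T)|\le M\sum_{l\in\mathbb Z}\frac1T\sup_{z\in[l,l+1)}|\hat\theta(z/T)|\le A_\theta M\Big(\pi+\frac2T\Big)\le C_\theta M,$$
with $C_\theta=A_\theta(\pi+2)$. For the third estimate, compare with the integral of $(1+s^2)^{-1}$. The cells with $l\ge0$ contribute at most $\sum_{l\ge0}\frac1T(1+(l/T)^2)^{-1}\le\frac1T+\frac\pi2$, and the cells with $l<0$ are bounded in the same way. So $C_\theta$ does not depend on $T$, $k$ or $\xi_0$.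

Given $1\le m_0\le N$, choose $\theta$ with $\theta^{(m_0)}(0)=1$ and $\theta^{(m)}(0)=0$ for the other $m\le N$. Then $|b_{m_0}|T^{m_0}\le C_\theta M$ for all large $T$, so $b_{m_0}=0$. Now only $b_0$ is left. One $\theta$ with $\theta(0)=1$, fixed once and for all, gives $|b_0|\le C_\theta M$. Put $a=b_0/2\pi$ and $C=C_\theta/2\pi$ for this fixed $\theta$.

Finally let $\varphi$ be as in (16), and take $\chi\in C_c^\infty(V)$ with $\chi=1$ near $\xi_0$. The support of $(1-\chi)\varphi$ does not meet $Z\cup\{0\}$, so $\hat\tau^{(k)}((1-\chi)\varphi)=0$ by (14). Hence $\hat\tau^{(k)}(\varphi)=\hat\tau^{(k)}(\chi\varphi)=b_0\varphi(\xi_0)=2\pi a\,\varphi(\xi_0)$.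

**Step 4: the point masses vanish.** Here the relation (15) between levels and the condition (N) come in.

Let $\xi_0\in Z$, let $a_0$ be its coefficient for $\tau^{(0)}$ in (16), and fix $k\ge0$. By (9), $\hat\nu(\beta^k\xi_0)=Q_k(\xi_0)\hat\nu(\xi_0)=0$, so $\beta^k\xi_0\in Z$. Let $a_k$ be the coefficient of $\beta^k\xi_0$ for $\tau^{(k)}$ in (16), so $|a_k|\le CM$. As $Z\cup\{0\}$ is closed and discrete, we can choose $\varphi\in C_c^\infty$ with $\varphi(\xi_0)=1$ and support in so small a neighborhood of $\xi_0$ that $\operatorname{supp}\varphi$ meets $Z\cup\{0\}$ only in $\xi_0$ and $\beta^k\operatorname{supp}\varphi$ meets $Z\cup\{0\}$ only in $\beta^k\xi_0$. The function $\varphi_k$ of (15) is in $C_c^\infty$ with support in $\beta^k\operatorname{supp}\varphi$. So (16) at level $0$, then (15), then (16) at level $k$ give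
$$2\pi a_0=\hat\tau^{(0)}(\varphi)=\hat\tau^{(k)}(\varphi_k)=2\pi a_k\,\varphi_k(\beta^k\xi_0)=2\pi a_k\,Q_k(\xi_0).$$
Therefore
$$|a_0|\le CM\,|Q_k(\xi_0)|\qquad\text{for every }k\ge0.\tag{17}$$
Since $\hat\nu(\xi_0)=0$ and $\xi_0\ne0$, (N) says $Q_k(\xi_0)\to0$. So $a_0=0$.

**Step 5: identification of the limit.** It remains to assemble the local information into $\tau^{(0)}=c\,\mathrm{Leb}$.

By a partition of unity, every $\varphi\in C_c^\infty$ is a finite sum of functions in $C_c^\infty$ whose supports each meet $Z\cup\{0\}$ in at most one point. For each summand $\varphi_*$ we have $\hat\tau^{(0)}(\varphi_*)=2\pi c\,\varphi_*(0)$. If the support does not meet $Z$, this is (14). If it meets $Z\cup\{0\}$ exactly in some $\xi_0\in Z$, both sides are $0$ by Steps 3 and 4. Hence $\hat\tau^{(0)}(\varphi)=2\pi c\,\varphi(0)$, that is, $\int\hat\varphi\,d\tau^{(0)}=c\int\hat\varphi$ for all $\varphi\in C_c^\infty$. The space $C_c^\infty$ is dense in the Schwartz space, and the Fourier transform is an automorphism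 of the Schwartz space, so the functions $\hat\varphi$ are dense there. Both $\tau^{(0)}$ and $c\,\mathrm{Leb}$ act continuously on the Schwartz space, the first by (10). So they agree on it, in particular on $C_c^\infty$, and $\tau^{(0)}=c\,\mathrm{Leb}$. $\square$

## Absolute continuity excludes non-decaying $Q_k$

We still owe condition (N). The product $Q_k(\xi)$ need not tend to $0$ for $\xi\neq0$. Let $\beta$ be the golden ratio and $\xi=2\pi$. The numbers $L_j=\beta^j+(-1/\beta)^j$ satisfy $L_0=2$, $L_1=1$, $L_{j+1}=L_j+L_{j-1}$, so they are integers, and $\beta^j$ has distance at most $\beta^{-j}$ from $\mathbb Z$. In $|Q_k(2\pi)|=\prod_{j<k}|\cos(\pi\beta^j)|$ no factor vanishes: for $j=0$ it is $1$, and $\beta^j$ is irrational for $j\neq0$. Also $1-|\cos(\pi\beta^j)|\le\frac{\pi^2}2\beta^{-2j}$ is summable, so $\lim_k|Q_k(2\pi)|>0$. In the same way $|\hat\nu(2\pi)|=\prod_{k\ge1}|\cos(\pi\beta^{-k})|>0$. By (9), $|\hat\nu(2\pi\beta^k)|=|Q_k(2\pi)||\hat\nu(2\pi)|$ stays away from $0$. By Riemann–Lebesgue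 $\nu$ is not absolutely continuous, so it is singular, as announced at the beginning.

This suggests deriving (N) from Riemann–Lebesgue: if $\nu$ is absolutely continuous, then $Q_k(\xi)\hat\nu(\xi)=\hat\nu(\beta^k\xi)\to0$. When $\hat\nu(\xi)\ne0$, this gives $Q_k(\xi)\to0$. But (N) concerns exactly the $\xi$ with $\hat\nu(\xi)=0$, where the identity reads $0=0$. The way around is to test at $2\xi$. If $|Q_k(\xi)|$ does not decay, the numbers $\frac{\xi}{2\pi}\beta^j$ approach integers quickly, and so do their doubles, so the product at $2\xi$ does not decay either. The zero of $\hat\nu$ at $\xi$ comes from a factor at an odd multiple of a half, which doubling turns into an integer. If we can show that doubling creates no new zero, then $\hat\nu(2\xi)\ne0$ and Riemann–Lebesgue applies.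

**Proposition 2.** If $\nu_\beta$ is absolutely continuous, there is no $\xi\ne0$ with $\lim_k|Q_k(\xi)|>0$. In particular (N) holds.

Suppose $\nu$ is absolutely continuous, $\xi\ne0$ and $\lim_k|Q_k(\xi)|>0$. Put $\lambda=\xi/2\pi$ and $\|s\|=\operatorname{dist}(s,\mathbb Z)$.

**Step 1: two arithmetic facts about $\lambda$.** We turn the assumption into statements on $\lambda\beta^j$, for $j\ge0$ and for one negative $j$.

We have $\prod_{j\ge0}|\cos(\pi\lambda\beta^j)|=\lim_k|Q_k(\xi)|>0$, so $\sum_j(1-|\cos(\pi\lambda\beta^j)|)<\infty$. With $u=\|s\|\in[0,\frac12]$, $1-|\cos\pi s|=1-\cos\pi u=2\sin^2(\pi u/2)$, and $u\le\sin(\pi u/2)\le\pi u/2$ by concavity of the sine on $[0,\frac\pi2]$. So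
$$2\|s\|^2\le1-|\cos\pi s|\le\tfrac{\pi^2}2\|s\|^2,\qquad\text{and hence}\qquad\sum_{j\ge0}\|\lambda\beta^j\|^2<\infty.\tag{18}$$
By (9) and Riemann–Lebesgue, $|\hat\nu(\xi)|\lim_k|Q_k(\xi)|=\lim_k|\hat\nu(\beta^k\xi)|=0$, so $\hat\nu(\xi)=0$. In $|\hat\nu(\xi)|=\prod_{k\ge1}|\cos(\xi\beta^{-k}/2)|$ the sum $\sum_k(1-|\cos(\xi\beta^{-k}/2)|)$ converges, being at most $\sum_k\xi^2\beta^{-2k}/8$. So the product can vanish only if a factor vanishes, say the one with index $m$. Then $\xi\beta^{-m}/2=\pi\lambda\beta^{-m}$ is an odd multiple of $\pi/2$, i.e.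
$$2\lambda\beta^{-m}=2i+1\qquad\text{for some }m\ge1,\ i\in\mathbb Z.\tag{19}$$

**Step 2: powers of a rational number close to integers.** This prepares the irrationality statement of Step 3. We show: if $p/q>1$ is in lowest terms with $q\ge1$, $\omega\ne0$ and $\|\omega(p/q)^j\|\to0$ as $j\to\infty$, then $q=1$ and $\omega\in\mathbb Q$.

Write $\omega(p/q)^j=a_j+\varepsilon_j$ with $a_j\in\mathbb Z$ and $\varepsilon_j\to0$. Since $q\,\omega(p/q)^{j+1}=p\,\omega(p/q)^j$, $qa_{j+1}-pa_j=p\varepsilon_j-q\varepsilon_{j+1}$ is an integer tending to $0$, so it is $0$ for all $j\ge J$. Then $\varepsilon_{j+1}=(p/q)\varepsilon_j$ for $j\ge J$, and as the $\varepsilon_j$ are bounded and $p/q>1$, $\varepsilon_J=0$, hence $\varepsilon_j=0$ for all $j\ge J$. So $a_J=\omega(p/q)^J\ne0$, and $a_{J+k}=a_J(p/q)^k\in\mathbb Z$ for all $k\ge0$. As $\gcd(p,q)=1$, $q^k$ divides $a_J\ne0$ for every $k$. Hence $q=1$ and $\omega=a_Jp^{-J}\in\mathbb Q$.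

**Step 3: $\beta^l\notin\mathbb Q$ for every integer $l\ne0$.** This will guarantee that doubling creates no new zeros.

Otherwise, replacing $l$ by $-l$ if necessary, $\beta^l=p/q>1$ in lowest terms for some $l\ge1$. By (18), $\|\lambda\beta^j\|\to0$, so $\|\lambda(\beta^l)^j\|\to0$ and $\|\lambda\beta(\beta^l)^j\|\to0$. Step 2 with $\omega=\lambda$ and with $\omega=\lambda\beta$ gives $\lambda\in\mathbb Q$ and $\lambda\beta\in\mathbb Q$, hence $\beta\in\mathbb Q$. Then Step 2 applied to the rational number $\beta$ itself and $\omega=\lambda$ gives $\beta\in\mathbb Z$, contradicting $1<\beta<2$.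

**Step 4: doubling.** We show that $\hat\nu$ does not decay along $\beta^N\eta$ with $\eta=2\xi$, against Riemann–Lebesgue.

For $j\in\mathbb Z$, $\cos(\eta\beta^j/2)=\cos(2\pi\lambda\beta^j)$ vanishes iff $4\lambda\beta^j$ is an odd integer. By (19), $4\lambda\beta^j=2(2i+1)\beta^{m+j}$. For $j=-m$ this is an even integer. For $j\ne-m$ it is irrational by Step 3, since $2i+1\ne0$. So no factor $\cos(\eta\beta^j/2)$, $j\in\mathbb Z$, vanishes.

The factors with $j\le-1$ multiply to $|\hat\nu(\eta)|$, and $\sum_k(1-|\cos(\eta\beta^{-k}/2)|)\le\sum_k\eta^2\beta^{-2k}/8<\infty$, so $\hat\nu(\eta)\ne0$. For $j\ge0$, (18) gives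
$$\sum_{j\ge0}\big(1-|\cos(2\pi\lambda\beta^j)|\big)\le\frac{\pi^2}2\sum_{j\ge0}\|2\lambda\beta^j\|^2\le2\pi^2\sum_{j\ge0}\|\lambda\beta^j\|^2<\infty,$$
so $\prod_{j\ge0}|\cos(\eta\beta^j/2)|>0$. By (9),
$$|\hat\nu(\beta^N\eta)|=|\hat\nu(\eta)|\prod_{j=0}^{N-1}|\cos(\eta\beta^j/2)|$$
stays bounded away from $0$ as $N\to\infty$, while $|\beta^N\eta|\to\infty$. This contradicts Riemann–Lebesgue. $\square$

## Convergence to the density: almost everywhere, in $L^1$, uniformly

Let $\nu_\beta$ be absolutely continuous with density $h$. By Proposition 2, (N) holds, so Proposition 1 is available.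

**Proof of (a) and of part 2.** Let $x\in I_\beta$ with $F'(x)=c$; then $c\ge0$ as $F$ is non-decreasing. By (7), $\sigma_{n,x}(J)\to c|J|$ for every bounded interval $J$. Proposition 1 with $n_j=j$ and $x_j=x$, together with (2), gives
$$f_n(x)=(\beta-1)\,\tau_{n,x}(I_\beta)\longrightarrow(\beta-1)\,c\,|I_\beta|=c.$$
This is (a). Since $F'=h$ a.e., $f_n\to h$ a.e. on $I_\beta$, which is part 2. $\square$

**Proof of (b).** We have $f_n\ge0$, $h\ge0$, $\int_{I_\beta}f_n=\int_{I_\beta}h=1$ and $f_n\to h$ a.e. on $I_\beta$. By Scheffé's lemma, $f_n\to h$ in $L^1$. $\square$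

**Proof of (c).** This is where it pays that Proposition 1 allows the base point $x_j$ to move. Suppose $h$ is continuous on $\mathbb R$. It vanishes outside $I_\beta$, so it is bounded and uniformly continuous. If the convergence were not uniform on $I_\beta$, there would be $\varepsilon>0$, $n_j\to\infty$ and $x_j\in I_\beta$ with $|f_{n_j}(x_j)-h(x_j)|\ge\varepsilon$ for all $j$. Passing to a subsequence, $h(x_j)\to c$ for some $c\ge0$. For every bounded interval $J$,
$$\sigma_{n_j,x_j}(J)=\beta^{n_j}\nu(x_j-\beta^{-n_j}J)=\int_Jh(x_j-\beta^{-n_j}z)\,dz\longrightarrow c|J|,$$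
because $|h(x_j-\beta^{-n_j}z)-h(x_j)|\to0$ uniformly in $z\in J$ by uniform continuity. Proposition 1 and (2) give $f_{n_j}(x_j)=(\beta-1)\tau_{n_j,x_j}(I_\beta)\to c$. So $f_{n_j}(x_j)-h(x_j)\to0$, a contradiction. $\square$
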